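\title{Cleavability over separable ordered spaces without scattered sets of nontrivial fibers}

\begin{abstract}
A space $X$ is cleavable over a space $Y$ if every subset of $X$ is a union of fibers of some continuous map $X\to Y$. For such a map $f$ let $M_f$ be the union of its fibers with more than one point. We construct, in ZFC, compact, separable, totally disconnected linearly ordered spaces $X$ and $Y$ such that $X$ is cleavable over $Y$, by maps with $M_f$ countable and fibers of size at most two, while no continuous $f:X\to Y$ has $M_f$ scattered. This answers in the negative the question whether a compact Hausdorff space cleavable over a separable linearly ordered space must admit a map with $M_f$ countable and scattered. We also show that in the situation of this question some map has $|M_f|<2^{\aleph_0}$ and countable fibers.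
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ and $Y$ be topological spaces and let $A\subseteq X$. A continuous map $f:X\to Y$ \emph{cleaves $X$ along $A$} if $f(A)\cap f(X\setminus A)=\emptyset$. Equivalently, every fiber of $f$ is contained in $A$ or disjoint from $A$; equivalently, $A=f^{-1}(f(A))$. The space $X$ is \emph{cleavable over $Y$} if for every $A\subseteq X$ some continuous $f:X\to Y$ cleaves $X$ along $A$.

The map may depend on $A$. A single map cleaves $X$ along all subsets exactly when it is injective (test it on singletons), so cleavability is what remains of ``there is a continuous injection $X\to Y$'' after two quantifiers are exchanged. It is natural to ask how much of the structure of $Y$ still passes to $X$. Let $Y$ be a \emph{LOTS}, that is, a linearly ordered set with its order topology, and let $X$ be compact. If $f:X\to Y$ is a continuous injection, then $X$ is a LOTS: pull the order back along $f$; the open rays of $X$ are preimages of open rays of $Y$, so the order topology of $X$ is a Hausdorff topology coarser than the given compact one, and the two coincide. When there is no injection, the failure of injectivity of a continuous map $f:X\to Y$ is measured by the set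
\[
M_f=\{x\in X:\ f(x)=f(x')\text{ for some }x'\in X,\ x'\neq x\},
\]
the union of the fibers with more than one point. A subset of $X$ is \emph{scattered} if, as a subspace, each of its nonempty subsets has an isolated point. It is known that a compact space $X$ cleavable over a separable LOTS $Y$ is a LOTS, provided that $M_f$ is scattered for some continuous $f:X\to Y$. One would like to know whether this proviso holds automatically. The following question is posed in \cite{Levine}.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a compact Hausdorff space cleavable over a separable LOTS $Y$. Must there exist a continuous $f:X\to Y$ such that $M_f$ is countable and scattered in $X$?}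
\medskip

There are reasons to guess that the answer is yes. A counting argument shows that $M_f$ can always be made small (Theorem~\ref{thm:B} below), and a countable \emph{closed} subset of a compact Hausdorff space is scattered (see fact (F5) in Section~\ref{sec:prelim}). But $M_f$ need not be closed, and a countable set may fail to be scattered in the way that $\mathbb{Q}$ does. The answer is no. Write $\mathfrak{c}=2^{\aleph_0}$.

\begin{theorem}\label{thm:A}
There are compact, separable, totally disconnected LOTS $X$ and $Y$ such that
\begin{enumerate}
\item[(1)] $X$ is cleavable over $Y$, and for each $A\subseteq X$ the cleaving map $f$ can be chosen with $M_f$ countable and all fibers of size at most $2$;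
\item[(2)] if $f:X\to Y$ is continuous and $|M_f|<\mathfrak{c}$, then $M_f$ is not scattered;
\item[(3)] no continuous $f:X\to Y$ has $M_f$ scattered.
\end{enumerate}
\end{theorem}

The proof is in ZFC. Parts (1) and (2) answer the Question in the negative, and by (3) the answer remains negative if ``countable'' is dropped. Since the space $X$ of Theorem~\ref{thm:A} is a LOTS, the sufficient condition in the result quoted above is not necessary. The second theorem complements the first and is not needed for the answer.

\begin{theorem}\label{thm:B}
If $X$ is a compact Hausdorff space cleavable over a separable LOTS $Y$, then some continuous $f:X\to Y$ has $|M_f|<\mathfrak{c}$ and all fibers countable. In particular, under the continuum hypothesis some continuous $f:X\to Y$ has $M_f$ countable.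
\end{theorem}

So under the continuum hypothesis only scatteredness can fail. We do not settle whether a countable $M_f$ can always be achieved in ZFC.

Section~\ref{sec:idea} shows the combinatorial mechanism of Theorem~\ref{thm:A} on finite levels. After some background in Section~\ref{sec:prelim}, the spaces are built in Sections~\ref{sec:split} and~\ref{sec:tree}, part (1) is proved in Section~\ref{sec:cleave}, and parts (2) and (3) in Sections~\ref{sec:rigid} and~\ref{sec:rank}. Section~\ref{sec:B} proves Theorem~\ref{thm:B} and uses only Section~\ref{sec:prelim}.

\section{Three into two, six into five}\label{sec:idea}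

\subsection*{One triple}
Let $X_0$ be a discrete space with three points and $Y_0$ a discrete space with two. No map $X_0\to Y_0$ is injective. Yet $X_0$ is cleavable over $Y_0$: given $A$, two of the three points lie on the same side of $A$ (both in $A$ or both outside); send them to one point of $Y_0$ and the third to the other. The pigeonhole principle works twice here, once to force an identification and once to make a harmless identification available.

\subsection*{A sequence of triples}
Let $X_1=\{r\}\cup(\omega\times 3)$ and $Y_1=\{r\}\cup(\omega\times2)$, where the points $(n,i)$ are isolated and converge to $r$ as $n\to\infty$. Both spaces are convergent sequences, hence homeomorphic, and nothing is forced. Suppose, however, that the point $(n,i)$ carries the label $n$, that $r$ carries a label of its own, and that only label-preserving maps are allowed. Then $X_1$ is still cleavable over $Y_1$, triple by triple, and every allowed map identifies two points in each triple. Now $M_f$ is infinite, but all its points are isolated, so it is scattered. To destroy scatteredness, each identification must force infinitely many new identifications that converge to it.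

\subsection*{The second level}
Make each point $s=(n,i)$ of $X_1$ the limit of a new sequence of triples, the $n'$-th triple carrying the label $(n,n')$. Make each point $t=(n,j)$ of $Y_1$ the limit of a sequence of groups of $k$ points, the $n'$-th group carrying the label $(n,n')$, in such a way that $t$ together with its groups is an open set. Suppose that $f$ is continuous, preserves labels, and $f(s)=f(s')=t$ with $s\neq s'$. For all large $n'$, continuity sends the $n'$-th triple $a_0,a_1,a_2$ at $s$ and the $n'$-th triple $b_0,b_1,b_2$ at $s'$ into the groups attached to $t$, and preservation of labels sends them into the $n'$-th group $c_0,\dots,c_{k-1}$. If $k\le5$, two of the six points are identified. If $k\ge 5$, one identification inside one triple is enough to cleave. For instance, if $a_0,a_2\in A$, put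
\[
a_0,a_2\mapsto c_0,\qquad a_1\mapsto c_1,\qquad b_0\mapsto c_2,\qquad b_1\mapsto c_3,\qquad b_2\mapsto c_4;
\]
the position of $a_1,b_0,b_1,b_2$ with respect to $A$ plays no role. So $k=5$ serves both purposes, and the new fibers again have at most two points, so that the step can be repeated with the same numbers.

After $\omega$ levels every identified pair has identified pairs converging to one of its members, and this will contradict scatteredness. The shortage of room in the target is local. On level $l\geq1$ a given label is carried by $3^l$ points of the domain and $2\cdot5^{l-1}$ points of the target, so from $l=2$ on (nine against ten) the target has more. What is short is the room near a point $t$ that has already received two points.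

Three things remain to be done. The $\omega$-level structure must be made a compact LOTS; this adds limit points, the branches of the tree, on which $A$ is arbitrary and the cleaving map must be injective. The labels must be enforced by the topology alone; for this we attach to each point with label $\lambda$ a sequence of copies of a compact LOTS $Z_\lambda$ converging to it, where the spaces $Z_\lambda$ are so rigid that a map with small $M_f$ cannot move $Z_\lambda$ anywhere but into copies of $Z_\lambda$. Finally, ``converging to one of its members'' must be turned into a contradiction, which is done with Cantor--Bendixson ranks.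

\section{Background}\label{sec:prelim}

\subsection*{Sequences}
For finite or infinite sequences, $s\subseteq u$ means that $u$ extends $s$; $|s|$ is the length of a finite sequence $s$, $s^\frown a$ is $s$ followed by the term $a$, and $s|j$ is the initial segment of length $j$. The empty sequence is $\emptyset$, and $\Lambda=\omega^{<\omega}$ is the countable set of finite sequences of natural numbers.

\subsection*{Textbook facts}
\begin{enumerate}
\item[(F1)] $\mathfrak{c}^{\aleph_0}=\mathfrak{c}$, and $\mathfrak{c}$ has uncountable cofinality: a union of countably many sets of size less than $\mathfrak{c}$ has size less than $\mathfrak{c}$.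
\item[(F2)] An uncountable Borel subset of $[0,1]$ has cardinality $\mathfrak{c}$.
\item[(F3)] A LOTS is compact if it has a least element and every nonempty subset has a supremum.
\item[(F4)] A compact Hausdorff space with a countable base is metrizable. A compact Hausdorff space in which every point is a $G_\delta$ set is first countable. A first countable compact Hausdorff space has cardinality at most $\mathfrak{c}$ (Arhangel'skii's theorem).
\item[(F5)] A nonempty compact Hausdorff space without isolated points has at least $\mathfrak{c}$ points. (Every nonempty open set contains two nonempty open sets with disjoint closures; iterate along the binary tree and choose a point in the intersection of the closures along each branch.) Hence a countable compact Hausdorff space is scattered, because the closure of a nonempty subset without isolated points has no isolated points.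
\end{enumerate}

A space is \emph{hereditarily Lindel\"of} if every open cover of every subspace has a countable subcover. It suffices that all open subspaces be Lindel\"of, since a cover of a subspace comes from a family of open sets of the whole space, whose union is open. In particular, a compact space in which every open set is $F_\sigma$ is hereditarily Lindel\"of, because its open sets are countable unions of compact sets.

\subsection*{Cantor--Bendixson derivatives}
For a space $T$ put $T^{(0)}=T$, let $T^{(\alpha+1)}$ be the set of non-isolated points of the subspace $T^{(\alpha)}$, and let $T^{(\gamma)}=\bigcap_{\alpha<\gamma}T^{(\alpha)}$ for limit $\gamma$. These sets are closed in $T$ and decrease, so they stabilize at a closed set $K$ without isolated points, the \emph{perfect kernel}. Each $x\in T\setminus K$ has a \emph{rank} $\operatorname{rk}x$, the unique $\alpha$ with $x\in T^{(\alpha)}\setminus T^{(\alpha+1)}$; thus $\operatorname{rk}x\geq\alpha$ if and only if $x\in T^{(\alpha)}$. The set $T\setminus K$ is scattered: in a nonempty subset, a point of least rank $\alpha$ is isolated in $T^{(\alpha)}$, which contains the subset. So $T$ is scattered if and only if $K=\emptyset$.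

\begin{lemma}\label{lem:P}
Every open subset of a separable LOTS $L$ is a union of countably many closed intervals $[a,b]$. Hence open subsets of $L$ are $F_\sigma$, closed subsets are $G_\delta$, and a compact separable LOTS is hereditarily Lindel\"of.
\end{lemma}

\begin{proof}
Let $P$ be a countable dense subset of $L$. An open set is the disjoint union of its maximal convex subsets. Each of these is open, since a point of an open set has a convex neighborhood inside the set, and each meets $P$; so there are countably many. It remains to treat a nonempty open convex set $O$. If $O$ has a maximum, this point is cofinal in $O$. If not, then for each $x\in O$ the set $\{y\in O:y>x\}$ is open and nonempty, so it meets $P$, and $P\cap O$ is cofinal in $O$. With the order reversed, the same argument gives a countable coinitial subset of $O$. Then $O$ is the union of the intervals $[a,b]$ with $a$ in the coinitial set, $b$ in the cofinal set and $a\le b$; these lie in $O$ by convexity.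
\end{proof}

\begin{lemma}\label{lem:Sc}
A scattered hereditarily Lindel\"of space $T$ is countable.
\end{lemma}

\begin{proof}
Each set $T^{(\alpha)}\setminus T^{(\alpha+1)}$ is a discrete Lindel\"of space, hence countable. It is therefore enough to find $\alpha<\omega_1$ with $T^{(\alpha)}=\emptyset$. If there is none, then the open sets $T\setminus T^{(\alpha)}$, $\alpha<\omega_1$, increase strictly, because a nonempty $T^{(\alpha)}$ has an isolated point. Their union is Lindel\"of, so it is covered by countably many of them and equals $T\setminus T^{(\beta)}$ for some $\beta<\omega_1$. This contradicts strict increase.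
\end{proof}

\section{Rigid sets and split intervals}\label{sec:split}

The labels are carried by subsets $D_\lambda$ of the unit interval that continuous maps can hardly move into one another, or within themselves.

\begin{lemma}\label{lem:rigid}
There are pairwise disjoint sets $D_\lambda\subseteq(0,1)$, $\lambda\in\Lambda$, each meeting every nondegenerate subinterval of $[0,1]$ in $\mathfrak{c}$ points, such that $D=\bigcup_\lambda D_\lambda$ has the following property.
\begin{enumerate}
\item[(R)] If $G\subseteq[0,1]$ is a $G_\delta$ set and $\varphi:G\to[0,1]$ is continuous with countable fibers, then fewer than $\mathfrak{c}$ points $d\in D\cap G$ satisfy $\varphi(d)\in D\setminus\{d\}$.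
\end{enumerate}
\end{lemma}

The identity map shows that fixed points must be exempted in (R), and a constant map with value in $D$ shows that some condition on the fibers is needed.

\begin{proof}
A $G_\delta$ set is determined by a sequence of open sets, and a continuous map on it by its values on a countable dense subset. By (F1) there are at most $\mathfrak{c}$ pairs $(G,\varphi)$ as in (R); list them as $(G_\beta,\varphi_\beta)$, $\beta<\mathfrak{c}$, with repetitions allowed. Fix also a list $(\lambda_\alpha,I_\alpha)$, $\alpha<\mathfrak{c}$, in which every pair consisting of an element of $\Lambda$ and a nonempty open interval in $(0,1)$ with rational endpoints appears $\mathfrak{c}$ times. By recursion on $\alpha<\mathfrak{c}$ choose $d_\alpha\in I_\alpha$ outside the set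
\[
\{d_\gamma:\gamma<\alpha\}\ \cup\ \{\varphi_\beta(d_\gamma):\beta,\gamma<\alpha,\ d_\gamma\in G_\beta\}\ \cup\ \bigcup_{\beta,\gamma<\alpha}\varphi_\beta^{-1}(d_\gamma).
\]
This set has size at most $|\alpha|\cdot|\alpha|\cdot\aleph_0<\mathfrak{c}$, because the fibers of each $\varphi_\beta$ are countable. Put $D_\lambda=\{d_\alpha:\lambda_\alpha=\lambda\}$. The points $d_\alpha$ are distinct, so the sets $D_\lambda$ are pairwise disjoint and each has $\mathfrak{c}$ points in every rational interval.

To verify (R) for $(G_\beta,\varphi_\beta)$, suppose $\varphi_\beta(d_\alpha)=d_\gamma$ with $\gamma\neq\alpha$. If $\alpha<\gamma$, then $\beta\geq\gamma$, since otherwise $d_\gamma$ was chosen different from $\varphi_\beta(d_\alpha)$. If $\gamma<\alpha$, then $\beta\geq\alpha$, since otherwise $d_\alpha$ was chosen outside $\varphi_\beta^{-1}(d_\gamma)$. In both cases $\alpha\le\beta$, which leaves fewer than $\mathfrak{c}$ values of $\alpha$.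
\end{proof}

The sets $D_\lambda$ are not compact, so they cannot themselves be the building blocks. We record $D_\lambda$ in a compact LOTS by splitting each of its points in two. Let
\[
Z_\lambda=\bigl([0,1]\times\{0\}\bigr)\cup\bigl(D_\lambda\times\{1\}\bigr)
\]
with the lexicographic order and the order topology, let $\pi:Z_\lambda\to[0,1]$ be the first coordinate, and write $d^-=(d,0)$ and $d^+=(d,1)$ for $d\in D_\lambda$. For $x\in[0,1]$ let $x_{\min}=(x,0)$ and $x_{\max}$ be the least and the greatest point of $\pi^{-1}(x)$. Every point below $x_{\min}$ has first coordinate less than $x$, and every point above $x_{\max}$ has first coordinate greater than $x$. Consequently: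
\begin{enumerate}
\item[(N)] if $x>0$, every neighborhood of $x_{\min}$ contains $\pi^{-1}(a,x)$ for some $a<x$; if $x<1$, every neighborhood of $x_{\max}$ contains $\pi^{-1}(x,b)$ for some $b>x$.
\end{enumerate}

\begin{lemma}\label{lem:Z}
Each $Z_\lambda$ is a compact separable LOTS in which any two points are separated by a clopen set, and $\pi$ is continuous and closed.
\end{lemma}

\begin{proof}
\emph{Compactness.} We use (F3). The least element is $(0,0)$. Let $B\subseteq Z_\lambda$ be nonempty and $b=\sup\pi(B)$. If $B$ meets $\pi^{-1}(b)$, then $\sup B=\max(B\cap\pi^{-1}(b))$; otherwise $\sup B=b_{\min}$.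

\emph{Separability.} The points $(r,0)$ with $r$ rational are dense. Indeed, every point other than $(0,0)$ is $x_{\min}$ with $x>0$ or $d^+=d_{\max}$ with $d<1$, and by (N) each of its neighborhoods contains some $(r,0)$; the point $(0,0)$ is itself of this form.

\emph{Clopen sets.} For $d\in D_\lambda$ the set $\{z:z\le d^-\}=\{z:z<d^+\}$ is clopen. Let $z<z'$. If $\pi(z)<\pi(z')$, take $d\in D_\lambda$ strictly between these numbers; if $\pi(z)=\pi(z')=d$, then $z=d^-$ and $z'=d^+$. In both cases the clopen set contains $z$ and not $z'$.

\emph{The map $\pi$.} We have $\pi(z)<x$ if and only if $z<x_{\min}$, and $\pi(z)>x$ if and only if $z>x_{\max}$, so $\pi$ is continuous. It is closed because $Z_\lambda$ is compact.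
\end{proof}

\section{Trees of compact spaces}\label{sec:tree}

We now build the $\omega$-level structure of Section~\ref{sec:idea}. It is needed three times, for $X$, for $Y$ and for a metrizable quotient of $Y$, so we let the branching numbers and the attached spaces vary.

\subsection*{The set}
Let $\kappa:\omega\to\omega\setminus\{0\}$ and let $Q=(Q_\lambda)_{\lambda\in\Lambda}$ be a family of nonempty compact Hausdorff spaces. A \emph{node} is a finite sequence, and a \emph{branch} an infinite sequence, of the form $((n_0,i_0),(n_1,i_1),\dots)$ with $n_r\in\omega$ and $i_r<\kappa(r)$. Let $V$ be the countable set of nodes and $E$ the set of branches. The \emph{type} of a node $s$ is the sequence $\tau(s)=(n_0,\dots,n_{|s|-1})\in\Lambda$ of first coordinates; it is the label of Section~\ref{sec:idea}. The \emph{children} of $s$ are the nodes $s^\frown(n,i)$ with $n\in\omega$, $i<\kappa(|s|)$. For $s\in V$ and $m\in\omega$ let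
\[
K(s,m)=\{(s,m,z):z\in Q_{\tau(s)}\};
\]
we call it a \emph{copy of type $\tau(s)$}. The set $S=S(\kappa,Q)$ is the disjoint union of $V$, $E$ and all copies.

The \emph{cone} $C(s)$ of a node $s$ consists of all nodes and branches that extend $s$ (including $s$) and all points of the copies $K(u,m)$ with $u\supseteq s$. Thus $C(\emptyset)=S$. The \emph{blocks at $s$ of index $n$} are the finitely many sets $K(s,n)$ and $C(s^\frown(n,i))$, $i<\kappa(|s|)$. The set $C(s)\setminus\{s\}$ is the disjoint union of the blocks at $s$: a point of it lies in some $K(s,n)$, or else it is, or belongs to a copy at, a sequence that properly extends $s$ and hence extends exactly one child of $s$. Let $C_N(s)$ be the union of $\{s\}$ and all blocks at $s$ of index at least $N$, so that $C_0(s)=C(s)$.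

\subsection*{The topology}
The \emph{basic neighborhoods} are as follows: of a node $s$, the sets $C_N(s)$; of a branch $e$, the cones $C(e|j)$; of a point $(s,m,z)$, the sets $\{(s,m)\}\times U$ with $U$ an open neighborhood of $z$ in $Q_{\tau(s)}$. A set is open if it contains a basic neighborhood of each of its points. This is a topology, because the intersection of two basic neighborhoods of a point is again one. All basic neighborhoods are open. For subsets of copies this holds by definition. If $x\in C_N(s)$ and $x\neq s$, then $x$ lies in a block at $s$ of index at least $N$, and this block contains the copy of $x$ if $x$ lies in a copy, the cone $C(x)$ if $x$ is a node, and $C(x|j)$ for $j>|s|$ if $x$ is a branch. In particular all blocks are open, each copy $K(s,m)$ is homeomorphic to $Q_{\tau(s)}$, and the blocks at $s$ converge to $s$ as the index tends to infinity.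

\subsection*{Meets}
The nodes whose cones contain a given point $x$ are the initial segments of one sequence: of $x$ itself if $x\in V\cup E$, and of $u$ if $x\in K(u,m)$. There are infinitely many only if $x$ is a branch, and two distinct branches have finitely many common initial segments. Hence for a finite set $F\subseteq S$ with at least two points there is a longest node $s$ with $F\subseteq C(s)$, the \emph{meet} of $F$. By maximality $F$ is not contained in the cone of a child of $s$. So if $s$ is the meet of two points $x\neq y$, exactly one of the following holds:
\begin{enumerate}
\item[(M1)] one of $x,y$ is $s$, and the other lies in a block at $s$;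
\item[(M2)] $x$ and $y$ lie in different blocks at $s$;
\item[(M3)] $x$ and $y$ lie in the same copy $K(s,m)$.
\end{enumerate}
Conversely, if (M1), (M2) or (M3) holds for a node $s$, then $s$ is the meet of $x$ and $y$.

\begin{lemma}\label{lem:S}
Let $S=S(\kappa,Q)$.
\begin{enumerate}
\item[(a)] Cones and copies are clopen, and $S$ is compact Hausdorff.
\item[(b)] If every $Q_\lambda$ is a compact LOTS, then $S$ is a LOTS.
\item[(c)] If every $Q_\lambda$ is separable, then $S$ is separable. If in every $Q_\lambda$ any two points are separated by a clopen set, the same holds in $S$, and $S$ is totally disconnected. If every $Q_\lambda$ has a countable base, then $S$ is metrizable.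
\end{enumerate}
\end{lemma}

\begin{proof}
(a) \emph{Clopen sets.} The cone $C(\emptyset)=S$ is clopen. Suppose that $C(s)$ is clopen and $B$ is a block at $s$ of index $n$. Then $C(s)\setminus B$ is the union of $C_{n+1}(s)$ and the other blocks at $s$ of index at most $n$, so it is open, and $S\setminus B=(S\setminus C(s))\cup(C(s)\setminus B)$ is open. By induction on $|s|$ all blocks are clopen, and every copy and every cone other than $S$ is a block.

\emph{Hausdorff property.} Let $x\ne y$. In cases (M1) and (M2) a clopen block contains one of the points and not the other. In case (M3) the points are separated inside the open copy that contains them.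

\emph{Compactness.} Let $\mathcal{U}$ be an open cover of $S$, and call a set \emph{large} if no finite subfamily of $\mathcal{U}$ covers it. Suppose that $C(s)$ is large. A member of $\mathcal{U}$ that contains $s$ contains some $C_N(s)$, and $C(s)\setminus C_N(s)$ is the union of finitely many compact copies and finitely many cones of children of $s$. So the cone of some child of $s$ is large. If $S=C(\emptyset)$ were large, recursion would give a branch $e$ with all $C(e|j)$ large; but a member of $\mathcal{U}$ that contains $e$ contains some $C(e|j)$.

(b) Since the blocks at $s$ converge to $s$, we arrange them as a sequence that decreases to $s$ (Figure~\ref{fig:cone}). Order the blocks at $s$ linearly by $\prec$: a block of larger index precedes a block of smaller index, and for a fixed index $n$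
\[
K(s,n)\prec C(s^\frown(n,0))\prec C(s^\frown(n,1))\prec\cdots .
\]
For $x\neq y$ with meet $s$, declare $x<y$ if $x=s$ in case (M1), if the block of $x$ precedes the block of $y$ in case (M2), and if $x$ is below $y$ in the order of $Q_{\tau(s)}$ in case (M3). Exactly one of $x<y$ and $y<x$ holds, and $s<w$ for every $w\in C(s)\setminus\{s\}$.

\emph{Transitivity.} Let $x<y$ and $y<z$. Then $x\neq z$, since $x<y$ excludes $y<x$. Let $s$ be the meet of $\{x,y,z\}$. Neither $y$ nor $z$ is $s$, because each lies above a point of $C(s)$. If $x=s$, then $x<z$. Otherwise let $B_x,B_y,B_z$ be the blocks at $s$ that contain the three points; then $B_x\preceq B_y\preceq B_z$. If $B_x\neq B_z$, then $B_x\prec B_z$ and $x<z$. If $B_x=B_z$, all three points lie in one block, which is a copy by the maximality of $s$, and $x<z$ holds in the order of $Q_{\tau(s)}$.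

\emph{Open rays are open in $S$.} Fix $w\in S$, let $x\neq w$, and let $s$ be the meet of $x$ and $w$. We find an open set that contains $x$ and lies on the same side of $w$ as $x$. If $x=s$ and $w$ lies in a block of index $n$, then $C_{n+1}(s)$ lies below $w$. If $w=s$, the block of $x$ lies above $w$. In case (M2) every point of the block of $x$ compares with $w$ as $x$ does. In case (M3) take the ray of the open copy $K(s,m)$ determined by $w$ that contains $x$.

So the order topology is a Hausdorff topology coarser than the compact topology of $S$, and the two coincide.

(c) Every basic neighborhood of a node or a branch contains a node. Hence $V$ together with countable dense subsets of the countably many copies is a countable dense set. For the second statement, in cases (M1) and (M2) a clopen block separates the points, and in case (M3) a clopen subset of the clopen copy does; a connected set cannot contain two points separated by a clopen set. For the third, the sets $C_N(s)$ and countable bases of the copies form a countable base, and (F4) applies.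
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill (0,0) circle (2pt) node[below=2pt] {$s$};
\node at (0.65,0) {$\cdots$};
\foreach \x/\w/\n in {1.2/0.4/2, 3.1/0.65/1, 6.0/1.05/0} {
  \draw[line width=2pt] (\x,0) -- ({\x+0.8*\w},0);
  \foreach \k in {1,2,3} {
    \draw ({\x+\k*\w},0) -- ({\x+\k*\w+0.8*\w},{0.3*\w}) -- ({\x+\k*\w+0.8*\w},{-0.3*\w}) -- cycle;
    \fill ({\x+\k*\w},0) circle (1.3pt);
  }
  \draw (\x,-0.5) -- (\x,-0.6) -- ({\x+3.8*\w},-0.6) -- ({\x+3.8*\w},-0.5);
  \node at ({\x+1.9*\w},-0.85) {\small $n=\n$};
}
\end{tikzpicture}
\caption{The cone $C(s)$ of a node $s$ with three children of each index, drawn in increasing order from left to right. For each index $n$ the thick segment is the copy $K(s,n)$, and the three wedges are the cones of the children $s^\frown(n,i)$, $i=0,1,2$; each child (a dot) is the least point of its cone, and each wedge repeats the whole picture. The blocks converge to $s$ from the right as $n\to\infty$.}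
\label{fig:cone}
\end{figure}

\subsection*{The example}
Let $Z=(Z_\lambda)_{\lambda\in\Lambda}$ be the family of split intervals of Section~\ref{sec:split}, and put
\[
X=S(\kappa_X,Z),\qquad Y=S(\kappa_Y,Z),
\]
where $\kappa_X(l)=3$ for all $l$, $\kappa_Y(0)=2$, and $\kappa_Y(l)=5$ for $l\geq1$. By Lemmas~\ref{lem:Z} and~\ref{lem:S}, $X$ and $Y$ are compact, separable, totally disconnected LOTS. Their nodes and branches are denoted by $V_X,E_X$ and $V_Y,E_Y$. Two counts in $Y$ will be used:
\begin{enumerate}
\item[(C2)] for each $n$ exactly two nodes of $Y$ have type $(n)$, namely $\emptyset^\frown(n,j)$, $j<2$;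
\item[(C5)] if $t\in V_Y$ and $|t|\geq1$, then for each $n$ exactly five nodes in $C(t)$ have type $\tau(t)^\frown n$, namely $t^\frown(n,j)$, $j<5$.
\end{enumerate}

\section{The cleaving maps}\label{sec:cleave}

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Let $A\subseteq X$. We first map the nodes, and then extend injectively to the branches and the copies. Call two distinct nodes \emph{siblings} if they have the form $u^\frown(n,i)$ and $u^\frown(n,i')$.

\emph{Nodes.} We define $\phi:V_X\to V_Y$ by recursion on length so that
\begin{enumerate}
\item[(i)] $\phi(\emptyset)=\emptyset$, and $\phi(s^\frown(n,i))=\phi(s)^\frown(n,j)$ for some $j$;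
\item[(ii)] every fiber of $\phi$ has at most two elements, and a fiber with two elements consists of siblings on the same side of $A$.
\end{enumerate}
By (i), $\phi$ preserves length, type and extension. Suppose that $\phi$ is defined on the nodes of length $l$. Let $t$ be a value of $\phi$ of length $l$, let $F=\phi^{-1}(t)$ and $n\in\omega$. We must send the nodes $u^\frown(n,i)$, $u\in F$, $i<3$, to nodes $t^\frown(n,j)$.
\begin{itemize}
\item If $l=0$, then $F=\{\emptyset\}$. Two of the three nodes lie on the same side of $A$. Send them to $\emptyset^\frown(n,0)$ and the third to $\emptyset^\frown(n,1)$.
\item If $l\geq1$ and $|F|=1$, send the three nodes injectively to three of the five nodes $t^\frown(n,j)$.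
\item If $l\geq1$ and $|F|=2$, single out one element $s$ of $F$, the same for all $n$. Two of the three nodes $s^\frown(n,i)$ lie on the same side of $A$. Send these two to $t^\frown(n,0)$ and the remaining four nodes bijectively to $t^\frown(n,j)$, $1\le j\le4$.
\end{itemize}
Different pairs $(t,n)$ use different target nodes, so each new fiber is created inside one of these steps, and (i) and (ii) persist.

\emph{The map.} If $\phi(s)=\phi(s')=t$, the copies at $s$ and at $s'$ must go to different copies at $t$; we use even indices for one node and odd indices for the other. Fix $\theta:V_X\to\{0,1\}$ injective on each fiber of $\phi$, and define $f:X\to Y$ by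
\[
f(s)=\phi(s),\qquad f(e)=\bigcup_j\phi(e|j),\qquad f(s,m,z)=\bigl(\phi(s),\,2m+\theta(s),\,z\bigr)
\]
for $s\in V_X$, $e\in E_X$, $m\in\omega$, $z\in Z_{\tau(s)}$. The last formula makes sense because $\tau(\phi(s))=\tau(s)$, and $f(e)$ is a branch with $f(e)|j=\phi(e|j)$.

\emph{Continuity.} Each copy is mapped homeomorphically onto a copy, and copies are open. Since $\phi$ preserves extension, $f(C(s))\subseteq C(\phi(s))$ for every node $s$; thus $f(C(e|j))\subseteq C(f(e)|j)$, which is continuity at $e$. At a node $s$, the copy $K(s,m)$ goes to a block at $\phi(s)$ of index $2m+\theta(s)\geq m$, and $C(s^\frown(n,i))$ goes into a block at $\phi(s)$ of index $n$ by (i). Hence $f(C_N(s))\subseteq C_N(\phi(s))$.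

\emph{Fibers.} The map $f$ sends nodes to nodes, branches to branches and points of copies to points of copies, so the three kinds of points can be treated separately. On copies $f$ is injective: if $f(s,m,z)=f(s',m',z')$, then $z=z'$, $\phi(s)=\phi(s')$, and comparing parities gives $\theta(s)=\theta(s')$, hence $s=s'$ and $m=m'$. On branches $f$ is injective, and this is where siblings are needed. Let $e\neq e'$ and choose $j$ with $e|j\neq e'|j$. The nodes $e|(j+1)$ and $e'|(j+1)$ are distinct and have different parents, so they are not siblings, and by (ii) their images $f(e)|(j+1)$ and $f(e')|(j+1)$ differ. On nodes, (ii) applies. So every fiber with more than one point consists of two nodes on the same side of $A$. Therefore $f$ cleaves $X$ along $A$, all fibers have size at most $2$, and $M_f\subseteq V_X$ is countable.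
\end{proof}

\section{Maps with small $M_f$ preserve types}\label{sec:rigid}

Some difference between the attached spaces is indispensable. If all $Q_\lambda$ were one space, then prefixing the term $(0,0)$ to every node and branch, and sending $K(s,m)$ to the $m$-th copy at the new node, would be a continuous injection $S(\kappa_X,Q)\to S(\kappa_Y,Q)$, because $3\le5$. We show that the split intervals exclude every such shift.

Property (R) speaks about maps between subsets of $[0,1]$, whereas we are given a map from $Z_\lambda$ to $Y$. The passage is made by closing all the splits on both sides. In the target this gives a metrizable space, and a continuous map from $Z_\lambda$ to a metric space can keep only countably many pairs $d^-,d^+$ apart. On the other hand, a map $g$ with small $M_g$ keeps almost all these pairs apart in $Y$. So almost every split pair of $Z_\lambda$ goes to a split pair of $Y$, and (R) decides which one.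

\begin{lemma}\label{lem:piece}
Let $g:Z_\lambda\to Y$ be continuous with $|M_g|<\mathfrak{c}$. For all but fewer than $\mathfrak{c}$ points $d\in D_\lambda$, the point $g(d^-)$ has the form $(t,m,z)$ with $\tau(t)=\lambda$ and $\pi(z)=d$.
\end{lemma}

\begin{proof}
\emph{Step 1: the metrizable quotient.} Let $Y'=S(\kappa_Y,Q)$ with $Q_\mu=[0,1]$ for all $\mu\in\Lambda$. It is compact metrizable by Lemma~\ref{lem:S}; fix a metric $\operatorname{dist}$ on it. Let $\rho:Y\to Y'$ be the identity on $V_Y\cup E_Y$ and $\rho(t,m,z)=(t,m,\pi(z))$. The preimage of the set $C_N(t)$ of $Y'$ is the set $C_N(t)$ of $Y$, and the preimage of $\{(t,m)\}\times U$ is $\{(t,m)\}\times\pi^{-1}(U)$; so $\rho$ is continuous. Its fibers with more than one point are exactly the pairs $\{(t,m,c^-),(t,m,c^+)\}$ with $c\in D_{\tau(t)}$. Let $h=\rho\circ g:Z_\lambda\to Y'$.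

\emph{Step 2: the set $J=\{d\in D_\lambda:h(d^-)\neq h(d^+)\}$ is countable.} Otherwise there is $\varepsilon>0$ such that infinitely many $d\in D_\lambda$ satisfy $\operatorname{dist}(h(d^-),h(d^+))\geq\varepsilon$. Among them choose a strictly monotone sequence $(d_i)$, with limit $x\in[0,1]$. By (N), the sequences $(d_i^-)$ and $(d_i^+)$ both converge to $x_{\min}$ if $(d_i)$ increases, and both to $x_{\max}$ if it decreases. By continuity of $h$ the distances $\operatorname{dist}(h(d_i^-),h(d_i^+))$ tend to $0$, a contradiction.

\emph{Step 3: the induced map.} The set $G=[0,1]\setminus J$ is a $G_\delta$ set. For $x\in G$ the map $h$ is constant on $\pi^{-1}(x)$; call the value $\bar h(x)$. If $F\subseteq Y'$ is closed, then $\bar h^{-1}(F)=\pi(h^{-1}(F))\cap G$ is closed in $G$, because $\pi$ is a closed map. So $\bar h:G\to Y'$ is continuous.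

The fibers of $\bar h$ are countable; this is the first use of $|M_g|<\mathfrak{c}$. A fiber $\bar h^{-1}(y)$ is closed in $G$, hence Borel in $[0,1]$. If it were uncountable, it would have $\mathfrak{c}$ points by (F2), among them three distinct points $x_1,x_2,x_3\notin\pi(M_g)$. The points $(x_i,0)$ are not in $M_g$, so their $g$-images are three distinct points of $\rho^{-1}(y)$, a set with at most two points.

For $(t,m)\in V_Y\times\omega$ let $G_{t,m}$ be the preimage under $\bar h$ of the copy $\{(t,m)\}\times[0,1]$ in $Y'$. It is open in $G$, hence a $G_\delta$ subset of $[0,1]$. Let $\varphi_{t,m}:G_{t,m}\to[0,1]$ be the last coordinate of $\bar h$. It is continuous with countable fibers, so (R) applies to it: the set $N_{t,m}=\{d\in D\cap G_{t,m}:\varphi_{t,m}(d)\in D\setminus\{d\}\}$ has size less than $\mathfrak{c}$. By (F1), so has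
\[
N=J\cup\pi(M_g)\cup\bigcup_{(t,m)\in V_Y\times\omega}N_{t,m}.
\]

\emph{Step 4: conclusion.} Let $d\in D_\lambda\setminus N$. Since $d^-\notin M_g$, we have $g(d^-)\neq g(d^+)$; this is the second use of the hypothesis. Since $d\notin J$, these two points have the same image under $\rho$. By Step~1,
\[
\{g(d^-),g(d^+)\}=\{(t,m,c^-),(t,m,c^+)\}
\]
for some $t$, $m$ and $c\in D_{\tau(t)}$. Then $d\in G_{t,m}$ and $\varphi_{t,m}(d)=c\in D$. As $d\notin N_{t,m}$, we get $c=d$. So $d\in D_\lambda\cap D_{\tau(t)}$, which forces $\tau(t)=\lambda$ because the sets $D_\mu$ are pairwise disjoint, and $g(d^-)=(t,m,z)$ with $\pi(z)=d$.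
\end{proof}

A constant map shows that the lemma fails without a bound on $M_g$. The lemma has two consequences for the image $g(Z_\lambda)$: it meets a copy of type $\lambda$, and its last coordinates spread over the whole unit interval. A node of type $\lambda$ is a limit of copies of $Z_\lambda$, so its image is a point all of whose neighborhoods contain sets with these two properties. Only nodes of type $\lambda$ are such points.

\begin{lemma}\label{lem:type}
If $f:X\to Y$ is continuous and $|M_f|<\mathfrak{c}$, then $f(s)\in V_Y$ and $\tau(f(s))=\tau(s)$ for every $s\in V_X$.
\end{lemma}

\begin{proof}
Let $\lambda=\tau(s)$, $y=f(s)$, and define $g_m:Z_\lambda\to Y$ by $g_m(z)=f(s,m,z)$. If $z\in M_{g_m}$, then $(s,m,z)\in M_f$, so $|M_{g_m}|<\mathfrak{c}$ and Lemma~\ref{lem:piece} applies to each $g_m$. Let $U$ be an open neighborhood of $y$. By continuity $f(C_N(s))\subseteq U$ for some $N$, and $K(s,N)\subseteq C_N(s)$, so $g_N(Z_\lambda)\subseteq U$. By Lemma~\ref{lem:piece},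
\begin{enumerate}
\item[$(*)$] for all but fewer than $\mathfrak{c}$ points $d\in D_\lambda$, the set $U$ contains a point $(t,m,z)$ with $\tau(t)=\lambda$ and $\pi(z)=d$.
\end{enumerate}
As $|D_\lambda|=\mathfrak{c}$, in particular $U$ meets a copy of type $\lambda$. We show that every point $y$ other than a node of type $\lambda$ has an open neighborhood $U$ for which $(*)$ fails.

Let $y=(u,k,w)$ lie in a copy. Let $W$ be the set of points of $[0,1]$ at distance less than $1/4$ from $\pi(w)$, and $U=\{(u,k)\}\times\pi^{-1}(W)$. Property $(*)$ would put all but fewer than $\mathfrak{c}$ points of $D_\lambda$ in $W$. But $[0,1]\setminus W$ contains a nondegenerate interval, which contains $\mathfrak{c}$ points of $D_\lambda$.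

Let $y=e$ be a branch, and $U=C(e|j)$ with $j>|\lambda|$. The copies that meet $U$ have types of length at least $j$, so none has type $\lambda$.

Let $y=u$ be a node of type $\mu\neq\lambda$. If $\lambda$ does not extend $\mu$, take $U=C(u)$; the copies that meet $U$ have types extending $\mu$. If $\lambda$ extends $\mu$, then $\lambda\supseteq\mu^\frown n$ for some $n$; take $U=C_{n+1}(u)$. The copies that meet $U$ have type $\mu$ or a type extending $\mu^\frown n'$ with $n'>n$. In both cases no copy of type $\lambda$ meets $U$.
\end{proof}

\section{The set $M_f$ is never scattered}\label{sec:rank}

In this section $f:X\to Y$ is continuous. A \emph{collision} of $f$ is a pair $\{s,s'\}$ of distinct nodes of $X$ with $f(s)=f(s')$.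

\begin{lemma}\label{lem:collide}
Let $|M_f|<\mathfrak{c}$. Then $f$ has a collision. If $\{s,s'\}$ is a collision, then for all but finitely many $n$ some two of the six nodes $s^\frown(n,i)$, $s'^\frown(n,i)$, $i<3$, form a collision.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:type} the three nodes $\emptyset^\frown(0,i)$, $i<3$, are mapped to nodes of type $(0)$, of which $Y$ has two by (C2). This gives a collision.

Let $\{s,s'\}$ be a collision and $t=f(s)=f(s')$. By Lemma~\ref{lem:type}, $t$ is a node and $s,s',t$ have the same type $\lambda$. Since $\emptyset$ is the only node of length $0$ and $s\neq s'$, we have $|t|=|\lambda|\geq1$. The cone $C(t)$ is an open neighborhood of $t$, so there is $N$ with $f(C_N(s)\cup C_N(s'))\subseteq C(t)$. Let $n\geq N$. The six nodes are distinct, lie in $C_N(s)\cup C_N(s')$ and have type $\lambda^\frown n$. By Lemma~\ref{lem:type} they are mapped to nodes in $C(t)$ of type $\lambda^\frown n$, of which there are five by (C5).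
\end{proof}

The lemma does not say that $M_f$ has no isolated points. For the cleaving map of Section~\ref{sec:cleave}, let $\{s,s'\}$ be a collision in which $s$ is the node singled out in the third case of the recursion. Then the children of $s'$ have one-point fibers, by the second case so have all their descendants, and $C(s')\cap M_f=\{s'\}$. In general we know only that one member of each collision is a limit of members of later collisions, and these members may themselves be isolated in $M_f$. The remedy is to measure a collision by the larger of the ranks of its two members.

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]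
Let $|M_f|<\mathfrak{c}$ and suppose that $M_f$ is scattered. Let $B\subseteq M_f$ be the union of all collisions. It is scattered, so each of its points has a rank with respect to the derivatives $B^{(\alpha)}$. By Lemma~\ref{lem:collide} there is a collision; choose one, $\{s,s'\}$, for which $\varrho=\max(\operatorname{rk}s,\operatorname{rk}s')$ is as small as possible. Then every collision has a member of rank at least $\varrho$, that is, a member in $B^{(\varrho)}$. By Lemma~\ref{lem:collide}, for all but finitely many $n$ one of the nodes $s^\frown(n,i)$, $s'^\frown(n,i)$ lies in $B^{(\varrho)}$. So one of $s,s'$, say $s$, has children $s^\frown(n,i)\in B^{(\varrho)}$ for infinitely many $n$. Each $C_N(s)$ contains those with $n\geq N$, so every neighborhood of $s$ contains a point of $B^{(\varrho)}$ other than $s$. Since $s\in B$ and $B^{(\varrho)}$ is closed in $B$, the point $s$ is a non-isolated point of $B^{(\varrho)}$. Thus $\operatorname{rk}s\geq\varrho+1$, contrary to the definition of $\varrho$.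
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(3)]
The compact separable LOTS $X$ is hereditarily Lindel\"of by Lemma~\ref{lem:P}. If $M_f$ were scattered, it would be countable by Lemma~\ref{lem:Sc}, so $|M_f|<\mathfrak{c}$, and (2) would be contradicted.
\end{proof}

\section{Making $M_f$ small}\label{sec:B}

Throughout this section $X$ is a compact Hausdorff space cleavable over a separable LOTS $Y$, and $P$ is a countable dense subset of $Y$. The proof of Theorem~\ref{thm:B} is a diagonal argument: if every continuous map had $\mathfrak{c}$ points in nontrivial fibers, we could list the maps in length $\mathfrak{c}$ and build one set $A$ that cuts a fiber of each. For this there must be at most $\mathfrak{c}$ maps, and most of the work is to prove this bound.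

\begin{lemma}\label{lem:Xsmall}
\begin{enumerate}
\item[(a)] $X$ is hereditarily Lindel\"of and first countable, $|X|\le\mathfrak{c}$, and $X$ has at most $\mathfrak{c}$ open sets. Every family of pairwise disjoint nonempty open subsets of $X$ is countable.
\item[(b)] Every closed subset of $X$ is countable or has cardinality $\mathfrak{c}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $F\subseteq X$ be closed and let $f$ cleave $X$ along $F$, so that $F=f^{-1}(f(F))$. The set $f(F)$ is compact, hence closed in $Y$, hence $G_\delta$ by Lemma~\ref{lem:P}. So $F$ is a $G_\delta$ set. Thus open subsets of $X$ are $F_\sigma$, and $X$ is hereditarily Lindel\"of. A family of pairwise disjoint nonempty open sets is a cover of its Lindel\"of union without proper subcover, so it is countable. Points are $G_\delta$, so by (F4) $X$ is first countable and $|X|\le\mathfrak{c}$. Countable local bases at all points form a base of size at most $\mathfrak{c}$. Each open set is Lindel\"of, hence a union of countably many members of the base, and there are at most $\mathfrak{c}^{\aleph_0}=\mathfrak{c}$ such unions.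

(b) Let $F$ be closed and $K$ its perfect kernel. The set $F\setminus K$ is scattered, hence countable by (a) and Lemma~\ref{lem:Sc}. If $K=\emptyset$, then $F$ is countable. Otherwise $\mathfrak{c}\le|K|\le|F|\le|X|\le\mathfrak{c}$ by (F5) and (a).
\end{proof}

\begin{remark}
By Lemmas~\ref{lem:Xsmall}(a) and~\ref{lem:Sc}, a scattered $M_f$ is countable for every pair $X,Y$ as in the Question. So the condition ``countable and scattered'' is equivalent to ``scattered''.
\end{remark}

If $Y$ has a countable base, a continuous map is determined by the preimages of the basic open sets, and Lemma~\ref{lem:Xsmall}(a) bounds the number of maps by $\mathfrak{c}$. A separable LOTS can have uncountably many pairs of adjacent points, as $Z_\lambda$ does, and the rays with endpoints in $P$ do not distinguish the two points of most such pairs. We show that for maps defined on $X$ only countably many pairs need extra information. For a map $g:X\to Y$ write $\{g<y\}=\{x\in X:g(x)<y\}$, and similarly $\{g>y\}$.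

\begin{lemma}\label{lem:count}
There are at most $\mathfrak{c}$ continuous maps $X\to Y$.
\end{lemma}

\begin{proof}
To a continuous $g$ assign the countable family of pairs of open sets
\[
\Delta(g)=\bigl(\{g<q\},\{g>q\}\bigr)_{q\in P}.
\]
By Lemma~\ref{lem:Xsmall}(a) and (F1) there are at most $\mathfrak{c}$ such families. Fix a continuous $f$ and let $\mathcal{F}$ be the set of continuous $g$ with $\Delta(g)=\Delta(f)$. It suffices to show $|\mathcal{F}|\le\mathfrak{c}$.

\emph{Hidden jumps.} Call a pair $J=(y,y')$ a \emph{hidden jump} if $y<y'$, no point of $Y$ lies strictly between them, and $y,y'\notin P$. If $g,g'\in\mathcal{F}$ and $g(x)<g'(x)$, then $(g(x),g'(x))$ is a hidden jump. Indeed, put $y=g(x)$, $y'=g'(x)$. If the open interval between $y$ and $y'$ were nonempty, it would contain some $q\in P$, and $x\in\{g<q\}\setminus\{g'<q\}$. If $y\in P$, then $x\in\{g'>y\}\setminus\{g>y\}$. If $y'\in P$, then $x\in\{g<y'\}\setminus\{g'<y'\}$. Each case contradicts $\Delta(g)=\Delta(g')$.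

Isolated points of $Y$ belong to the dense set $P$, so the points of a hidden jump $(y,y')$ are not isolated. As $y$ has an immediate successor, it has no immediate predecessor; as $y'$ has an immediate predecessor, it has no immediate successor. Hence distinct hidden jumps have no common point. Moreover, if $a<y$, the open interval between $a$ and $y$ is nonempty and contains a point of $P$, and the same holds between $y'$ and any $b>y'$. So for every $g\in\mathcal{F}$
\[
\{g<y\}=\bigcup_{q\in P,\ q<y}\{g<q\},\qquad \{g>y'\}=\bigcup_{q\in P,\ q>y'}\{g>q\}.
\]
The right-hand sides do not depend on $g\in\mathcal{F}$; call them $L_J$ and $R_J$. Every $g\in\mathcal{F}$ maps $H_J=X\setminus(L_J\cup R_J)$ into $\{y,y'\}$.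

\emph{Where two maps can differ.} The sets $H_J$ are closed, so disjointness alone does not bound their number. We pass to the open sets
\[
O_J=X\setminus\bigl(\overline{L_J}\cup\overline{R_J}\bigr)\subseteq H_J .
\]
Let $g,g'\in\mathcal{F}$ with $g(x)=y<y'=g'(x)$, and $J=(y,y')$. By continuity $g'\le y$ on $\overline{L_J}$ and $g\geq y'$ on $\overline{R_J}$, so $x$ lies in neither closure, that is, $x\in O_J$. Since $f(O_J)\subseteq\{y,y'\}$ and distinct hidden jumps have no common point, the sets $O_J$ are pairwise disjoint. By Lemma~\ref{lem:Xsmall}(a) the set $\mathcal{J}$ of hidden jumps with $O_J\neq\emptyset$ is countable.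

\emph{Counting.} To $g\in\mathcal{F}$ assign the family of open sets $O_J\cap\{g<y'\}$, $J=(y,y')\in\mathcal{J}$. If $g\neq g'$, say $g(x)=y<y'=g'(x)$, then $J=(y,y')\in\mathcal{J}$ and $x$ belongs to $O_J\cap\{g<y'\}$ but not to $O_J\cap\{g'<y'\}$. So the assignment is injective, and $|\mathcal{F}|\le\mathfrak{c}^{\aleph_0}=\mathfrak{c}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that no continuous $f:X\to Y$ has $|M_f|<\mathfrak{c}$. As $|X|\le\mathfrak{c}$, this means $|M_f|=\mathfrak{c}$ for all $f$. Continuous maps $X\to Y$ exist by cleavability; by Lemma~\ref{lem:count} list all of them as $f_\alpha$, $\alpha<\mathfrak{c}$, with repetitions allowed. By recursion we choose points $x_\alpha\neq x'_\alpha$ with $f_\alpha(x_\alpha)=f_\alpha(x'_\alpha)$, both outside the set $B_\alpha=\{x_\beta,x'_\beta:\beta<\alpha\}$, which has size less than $\mathfrak{c}$. If $f_\alpha$ has a fiber of size $\mathfrak{c}$, choose both points in it. Otherwise all fibers of $f_\alpha$ are countable by Lemma~\ref{lem:Xsmall}(b). Fewer than $\mathfrak{c}$ countable sets cannot cover the set $M_{f_\alpha}$ of size $\mathfrak{c}$, so $f_\alpha$ has $\mathfrak{c}$ fibers with more than one point. They are pairwise disjoint,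 so one of them misses $B_\alpha$; choose both points in it.

Let $A=\{x_\alpha:\alpha<\mathfrak{c}\}$. No $x'_\alpha$ belongs to $A$: we have $x'_\alpha\neq x_\alpha$, for $\beta<\alpha$ the point $x'_\alpha$ avoids $B_\alpha\ni x_\beta$, and for $\beta>\alpha$ the point $x_\beta$ avoids $B_\beta\ni x'_\alpha$. Hence $f_\alpha(x_\alpha)\in f_\alpha(A)\cap f_\alpha(X\setminus A)$ for every $\alpha$, and no continuous map cleaves $X$ along $A$. This contradicts cleavability.

So some continuous $f$ has $|M_f|<\mathfrak{c}$. A fiber of $f$ with more than one point is a closed subset of $X$ contained in $M_f$, hence countable by Lemma~\ref{lem:Xsmall}(b). Under the continuum hypothesis $|M_f|<\mathfrak{c}=\aleph_1$ means that $M_f$ is countable.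
\end{proof}

\begin{thebibliography}{1}

\bibitem{Levine}
Shari Levine, \emph{Cleavability and scattered sets of non-trivial fibers}, arXiv:1108.3751 (2011).

\end{thebibliography}
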